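
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Independent sets of contractible elements\\ in triangle-free $3$-connected matroids}


\begin{abstract}
Let $M$ be a $3$-connected matroid with at least four elements and let $N$ be a
$3$-connected minor of $M$. An element $x$ of $M$ is $N$-contractible if $M/x$ is
$3$-connected and has a minor isomorphic to $N$. We prove a conjecture stated in a paper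
of Costalonga: if $M$ is triangle-free and $N$ is simple, then $M$ has an independent
set of $r(M)-r(N)$ elements, each of which is $N$-contractible. The conjecture follows
from an exact statement: if no triangle of $M$ contains an element whose contraction
keeps an $N$-minor, then all elements whose contraction keeps an $N$-minor are in the
closure of the set of $N$-contractible elements. The bound $r(M)-r(N)$ is attained for
every positive value of the difference.
\end{abstract}

\section{The question and the results}

Let $M$ be a $3$-connected matroid with a $3$-connected minor $N$. Every passage from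
$M$ to $N$ lowers the rank by $r(M)-r(N)$, and it can be arranged that this is
achieved by contracting an independent set of exactly that size. If we want to
stay inside the class of $3$-connected matroids, the first step matters: which
elements $x$ can be contracted so that $M/x$ is still $3$-connected and
still has $N$ as a minor, and how many such elements are there?

We follow the terminology of Oxley~\cite{Oxley}. In particular, $3$-connectivity is
Tutte $3$-connectivity, and $r$ and $\mathrm{cl}$ denote rank and closure. An
\emph{$N$-minor} of $M$ is a minor of $M$ isomorphic to $N$. A \emph{triangle} is a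
$3$-element circuit, a \emph{triad} is a $3$-element cocircuit, and a matroid is
\emph{triangle-free} if it has no triangles. For $3$-connected matroids $M$ and $N$ put
\begin{align*}
K&=\{x\in E(M): M/x\text{ has an }N\text{-minor}\},\\
C&=\{x\in E(M): M/x\text{ is }3\text{-connected and has an }N\text{-minor}\}.
\end{align*}
The elements of $C$ are called \emph{$N$-contractible}. Clearly $C\subseteq K$.

Without the requirement of $3$-connectivity there is nothing to do. By
\cite[Lemma~3.3.2]{Oxley} a minor of $M$ isomorphic to $N$ can be written as
$M/X\backslash Y$ with $X$ independent and $Y$ coindependent, and then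
$|X|=r(M)-r(N)$. If $x\in X$, then $M/X\backslash Y$ is a minor of $M/x$. So
$X\subseteq K$, and
\begin{equation}\label{eq:rank}
r(K)\ge r(M)-r(N).
\end{equation}
An element $x\in X$ can fail to be $N$-contractible for two reasons. The first is a
triangle $\{x,y,z\}$: then $y$ and $z$ are parallel in $M/x$, which is
therefore not $3$-connected if it has at least four elements. Excluding
triangles excludes this. The second reason is a genuine $2$-separation of $M/x$.
This can happen in triangle-free matroids; see Example~\ref{ex:two-planes}.
The conjecture, stated in~\cite{Costalonga}, is that nevertheless there are $r(M)-r(N)$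
independent $N$-contractible elements if $M$ is triangle-free and $N$ is simple. We
prove this.

\begin{theorem}\label{thm:conjecture}
Let $M$ be a triangle-free $3$-connected matroid with $|E(M)|\ge4$, and let $N$ be a
simple $3$-connected minor of $M$. Then $M$ has an independent set of
$N$-contractible elements of size $r(M)-r(N)$.
\end{theorem}

The proof does not repair a given set $X$ element by element. What makes the
argument work is to ask for more: not that there are many $N$-contractible
elements, but that their closure contains all of $K$.

\begin{theorem}\label{thm:main}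
Let $M$ be a $3$-connected matroid with $|E(M)|\ge4$, and let $N$ be any $3$-connected
matroid (possibly empty, possibly not simple). If no triangle of $M$ meets $K$, in
particular if $M$ is triangle-free, then
\[
\mathrm{cl}(C)=\mathrm{cl}(K).
\]
Equivalently, every cocircuit of $M$ that meets $K$ contains an $N$-contractible
element. Hence the maximum size of an independent set of $N$-contractible elements is
exactly $r(K)$. If $N$ is a minor of $M$, then $r(K)\ge r(M)-r(N)$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every $k\ge1$ there are a triangle-free $3$-connected matroid $M$ and a simple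
$3$-connected minor $N$ of $M$ with $r(M)-r(N)=k$ such that exactly $k$ elements of $M$
are $N$-contractible.
\end{theorem}

\begin{proof}[Theorem~\ref{thm:main} implies Theorem~\ref{thm:conjecture}]
By Theorem~\ref{thm:main} and \eqref{eq:rank}, $r(C)=r(K)\ge r(M)-r(N)$. So $C$
contains an independent set of size $r(M)-r(N)$.
\end{proof}

\begin{proof}[The equivalence in Theorem~\ref{thm:main}]
Since $C\subseteq K$, the equality $\mathrm{cl}(C)=\mathrm{cl}(K)$ means
$K\subseteq\mathrm{cl}(C)$. The closure of a set is the intersection of the hyperplanes
containing the set, and cocircuits are the complements of hyperplanes. So an element $y$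
is outside $\mathrm{cl}(C)$ if and only if some cocircuit contains $y$ and avoids $C$.
Hence $K\subseteq\mathrm{cl}(C)$ if and only if no cocircuit meets $K$ and avoids $C$.
\end{proof}

\begin{remark}\label{rem:empty}
If $N$ is empty, then $K=E(M)$. So Theorem~\ref{thm:main} says in particular that in a
triangle-free $3$-connected matroid $M$ with at least four elements, the elements $x$
with $M/x$ $3$-connected span $M$, and every cocircuit contains one of them.
\end{remark}

\begin{remark}\label{rem:hypotheses}
The hypothesis on triangles cannot simply be dropped. Let $M=M(\mathcal W_4)$ and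
$N=M(\mathcal W_3)$ be the cycle matroids of the wheels with four and three spokes.
Then $r(M)-r(N)=1$, but every element of $M$ lies in a triangle. So every $M/x$
has seven elements and a parallel pair, and no element is $N$-contractible. The
condition $|E(M)|\ge4$ cannot be dropped from Theorem~\ref{thm:main} either: for
$M=U_{1,3}$ and $N$ empty, $K=E(M)$, while $M/x=U_{0,2}$ is
disconnected for every $x$, so that $C=\emptyset$.
\end{remark}

The next section collects what we need about connectivity.
Section~\ref{sec:example} works out by hand a small example that shows the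
idea. Section~\ref{sec:lemmas} contains three lemmas, Section~\ref{sec:proof}
the proof of Theorem~\ref{thm:main}, and Section~\ref{sec:sharp} the proof of
Theorem~\ref{thm:sharp}.

\section{Connectivity}\label{sec:connectivity}

For a matroid $M$ on $E$ and $S\subseteq E$ let
\[
\lambda(S)=\lambda_M(S)=r(S)+r(E-S)-r(M).
\]
If $M$ is represented by vectors, $\lambda(S)$ is the dimension of the intersection of
the spans of $S$ and $E-S$.
We use the following standard facts. The function $\lambda$ is invariant under
complementation and under duality, and it is submodular: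
$\lambda(S)+\lambda(T)\ge\lambda(S\cap T)+\lambda(S\cup T)$. It does not increase in
minors: $\lambda_{N}(S\cap E(N))\le\lambda_M(S)$ if $N$ is a minor of $M$. If $x$ is
not a loop and $(S,T)$ is a partition of $E-x$, then
\begin{equation}\label{eq:contract}
\lambda_{M/x}(S)=r(S\cup x)+r(T\cup x)-r(M)-1 .
\end{equation}
A circuit and a cocircuit never meet in exactly one element; this is
\emph{orthogonality}.

For $k\ge 1$, a \emph{$k$-separation} is a partition $(S,T)$ of $E$ with
$|S|,|T|\ge k$ and $\lambda(S)<k$. A matroid is \emph{connected} if it has no
$1$-separation and \emph{$3$-connected} if it has no $1$-separation and no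
$2$-separation. So in a $3$-connected matroid
\begin{equation}\label{eq:3conn}
\lambda(S)\ge2\quad\text{whenever }|S|\ge2\text{ and }|E-S|\ge2 .
\end{equation}
Let $M$ be $3$-connected with $|E|\ge4$. If $|S|=2$, then $2\le\lambda(S)\le r(S)$. So
$M$ is simple. The same holds for the dual, so every cocircuit of $M$ has at least three
elements; in particular $M$ has no coloops.

A $2$-separation of $M/x$ shows up in $M$ as follows.

\begin{definition}
Let $M$ be a $3$-connected matroid on $E$ with $|E|\ge4$.
A \emph{vertical $3$-separation} of $M$ is a partition $(A,\{x\},B)$ of $E$, written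
$(A,x,B)$, such that
\[
r(A)\ge3,\qquad r(B)\ge3,\qquad x\in\mathrm{cl}(A)\cap\mathrm{cl}(B),\qquad
r(A)+r(B)=r(M)+2 .
\]
\end{definition}

In a represented matroid the spans of $A$ and $B$ then meet in a projective line, and
$x$ lies on it. The definition and \eqref{eq:contract} give at once
\begin{equation}\label{eq:vs}
\lambda(A)=\lambda(A\cup x)=\lambda(B)=\lambda(B\cup x)=2,\qquad \lambda_{M/x}(A)=1 .
\end{equation}

\section{A small example}\label{sec:example}

Our examples are uniform matroids in which one or two bases have been turned into
circuits. The following lemma makes them easy to handle.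

\begin{lemma}\label{lem:paving}
Let $r\ge3$, let $E$ be a set with $|E|\ge r+3$, and let $\mathcal H$ be a set of at
most two $r$-subsets of $E$; if there are two, let them meet in at most $r-2$ elements.
\begin{enumerate}
\item[(i)] The $r$-subsets of $E$ not in $\mathcal H$ are the bases of a matroid $M$.
Every set with fewer than $r$ elements is independent and every set with more than $r$
elements is spanning. The circuits of $M$ with at most $r$ elements are exactly the
members of $\mathcal H$.
\item[(ii)] If $|X|<r$, then the bases of $M/X$ are the $(r-|X|)$-subsets $Y$ of $E-X$ with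
$X\cup Y\notin\mathcal H$.
\item[(iii)] If $\mathcal H$ does not consist of two sets that partition $E$, then $M$
is $3$-connected.
\end{enumerate}
\end{lemma}

\begin{proof}
By assumption, two distinct $r$-sets that meet in $r-1$ elements are not both in
$\mathcal H$. Call this $(*)$.

(i) An $(r+1)$-set contains at least two $r$-sets, and these pairwise meet in $r-1$
elements. By $(*)$ it contains an $r$-set that is not in $\mathcal H$. So there are bases,
and sets with more than $r$ elements contain bases. An $(r-1)$-set lies in
$|E|-r+1\ge2$ sets of size $r$, which pairwise meet in $r-1$ elements, so it lies in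
a basis. For the exchange axiom, let $B_1,B_2$ be bases and $e\in B_1-B_2$. If
$|B_2-B_1|=1$, then $(B_1-e)\cup f=B_2$ for the element $f$ of $B_2-B_1$. Otherwise
there are at least two sets $(B_1-e)\cup f$ with $f\in B_2-B_1$. They pairwise meet in
$r-1$ elements, so by $(*)$ one of them is a basis. The statement on circuits follows,
since the members of $\mathcal H$ are the only dependent sets with at most $r$ elements,
and all their proper subsets are independent.

(ii) By (i), $X$ is independent. So the bases of $M/X$ are the sets $Y\subseteq E-X$ for
which $X\cup Y$ is a basis of $M$.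

(iii) A single element has rank $1$ and its complement, having at least $r+1$ elements,
is spanning; so $\lambda(S)=1$ if $|S|=1$. Now let $2\le|S|\le|E-S|$. If
$|E-S|\ge r+1$, then $E-S$ is spanning, and $\lambda(S)=r(S)\ge2$ because $2$-sets are
independent. Otherwise $S$ and $E-S$ have at most $r$ elements each. The rank of such a
set is its size, or one less if the set is in $\mathcal H$. By hypothesis $S$ and
$E-S$ are not both in $\mathcal H$, so
$\lambda(S)\ge|E|-1-r\ge2$.
\end{proof}

\begin{example}\label{ex:two-planes}
Let $P$ be the matroid of rank $4$ on $\{x,1,2,3,4,5,6\}$ given by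
Lemma~\ref{lem:paving} with $\mathcal H=\{\{x,1,2,3\},\{x,4,5,6\}\}$; see
Figure~\ref{fig:planes}. It is $3$-connected and triangle-free. Let $N=U_{2,4}$, so
that $r(P)-r(N)=2$.

\smallskip
\emph{The element $x$ fails.} In $P/x$ the only nonbases of size three are $\{1,2,3\}$
and $\{4,5,6\}$. So $P/x$ consists of two disjoint three-point lines in a plane, and
$\lambda_{P/x}(\{1,2,3\})=2+2-3=1$. Hence $P/x$ is not $3$-connected. The
corresponding vertical $3$-separation of $P$ is $(A,x,B)$ with $A=\{1,2,3\}$ and
$B=\{4,5,6\}$.
But $x\in K$: in $P/x/1$ the elements $2$ and $3$ are parallel and no other pair is, so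
$P/x/1\backslash 3\cong U_{2,4}$, on the set $\{2,4,5,6\}$. Here the obvious set
$X=\{x,1\}$ does not solve the problem.

\smallskip
\emph{The minor survives on the side of $B$, whichever element of $A$ we contract.} The
minor just found uses all of $B$ and the single element $2$ of $A$. That element is only
a stand-in for the point $p$ where the two lines of $P/x$ meet. If we contract $2$
instead, then $1$ and $3$ become parallel, and $P/x/2\backslash3\cong U_{2,4}$ on
$\{1,4,5,6\}$: now $1$ stands in for $p$. Similarly $P/x/3\backslash 2\cong U_{2,4}$ on
$\{1,4,5,6\}$. So $A\subseteq K$.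

\smallskip
\emph{The elements of $A$ succeed.} Let $a\in A$. By Lemma~\ref{lem:paving}(ii), $P/a$
has rank $3$ and six elements, and its only nonbasis of size three is
$\{x,1,2,3\}-a$. So $P/a$ is $3$-connected by Lemma~\ref{lem:paving}(iii). In terms of
separations: a vertical $3$-separation $(A',a,B')$ would have
$r(A')=r(B')=|A'|=|B'|=3$, and $A'\cup a$ and $B'\cup a$ would be two different members
of $\mathcal H$ containing $a$; there is only one.

\smallskip
By symmetry $C=\{1,\dots,6\}$, while $K=E(P)$. The failing element $x$ lies in
$\mathrm{cl}(A)$ and therefore in $\mathrm{cl}(C)$.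
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0)--(0,3);
\draw (0,0)--(-2.4,-0.8)--(-2.4,2.2)--(0,3);
\draw (0,0)--(2.4,-0.8)--(2.4,2.2)--(0,3);
\fill (0,1.3) circle (2pt) node[right] {$x$};
\fill (-0.9,2.1) circle (2pt) node[below] {$1$};
\fill (-1.9,1.2) circle (2pt) node[below] {$2$};
\fill (-1.0,0.2) circle (2pt) node[above] {$3$};
\fill (0.9,2.3) circle (2pt) node[below] {$4$};
\fill (1.9,1.0) circle (2pt) node[below] {$5$};
\fill (0.8,0.1) circle (2pt) node[above] {$6$};
\node at (0,-1.2) {$P$};
\draw (4.6,1.1)--(9.2,2.6);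
\draw (4.6,1.3)--(9.2,-0.2);
\filldraw[fill=white] (4.907,1.2) circle (2.5pt);
\node[left] at (4.6,1.2) {$p$};
\fill (6.13,1.6) circle (2pt) node[above] {$1$};
\fill (7.36,2.0) circle (2pt) node[above] {$2$};
\fill (8.587,2.4) circle (2pt) node[above] {$3$};
\fill (6.13,0.8) circle (2pt) node[below] {$4$};
\fill (7.36,0.4) circle (2pt) node[below] {$5$};
\fill (8.587,0.0) circle (2pt) node[below] {$6$};
\node at (7,-1.2) {$P/x$};
\end{tikzpicture}
\caption{Left: seven points in $3$-space on two planes; the planes
meet in a line, and $x$ lies on that line. The only coplanar $4$-sets are $\{x,1,2,3\}$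
and $\{x,4,5,6\}$, and no three points are collinear. Right: contracting $x$ projects
the planes to two lines, which form a $2$-separation of $P/x$. The lines meet in a point
$p$ that is not an element of $P/x$.}
\label{fig:planes}
\end{figure}

The general proof has the same shape. Suppose some $x\in K$ is not in
$\mathrm{cl}(C)$. Then $M/x$ is not $3$-connected, and there is a vertical
$3$-separation $(A,x,B)$ with $N$ essentially on the side of $B$. Since
$x\in\mathrm{cl}(A)$, some $a\in A$ is also not in $\mathrm{cl}(C)$. If $A$ was chosen as
small as possible, the minor survives the contraction of $a$, so $a\in K-C$, and there is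
a vertical $3$-separation $(A',a,B')$ as well. We play it off against the first one. Only
the configuration of Example~\ref{ex:two-planes} remains: $A$
is a triad and $A\cup x$ is a $4$-element circuit. A short argument excludes this.

\section{Three lemmas}\label{sec:lemmas}

From here to the end of Section~\ref{sec:proof}, $M$ and $N$ are as in
Theorem~\ref{thm:main}, $E=E(M)$, and no triangle of $M$ meets $K$.

\subsection*{Failure produces a vertical $3$-separation}

\begin{lemma}\label{lem:A}
Let $x\in K$. Then $M/x$ is connected. If $M/x$ is not $3$-connected, then $M$ has a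
vertical $3$-separation $(A,x,B)$.
\end{lemma}

\begin{proof}
Since $M$ is simple and has no coloops, $M/x$ has no loops and no coloops. A parallel
pair of $M/x$ would give a $2$-circuit of $M$ or a triangle containing $x$. The
first is impossible because $M$ is simple, the second because $x\in K$. So $M/x$ is
simple.

Let $(A,B)$ be a $1$-separation or a $2$-separation of $M/x$. Then $|A|,|B|\ge2$: for a
$2$-separation this holds by definition; if $\lambda_{M/x}(A)=0$, then a part with one
element would be a loop or a coloop of $M/x$. In both cases $\lambda_{M/x}(A)\le1$. By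
\eqref{eq:3conn} and \eqref{eq:contract},
\begin{align*}
2\le\lambda(A)&=r(A)+r(B\cup x)-r(M)\\
&\le r(A\cup x)+r(B\cup x)-r(M)=\lambda_{M/x}(A)+1\le2 .
\end{align*}
So equality holds throughout. In particular $\lambda_{M/x}(A)=1$, so $(A,B)$ is not a
$1$-separation. This shows that $M/x$ is connected.

If $M/x$ is not $3$-connected, take $(A,B)$ to be a $2$-separation. The equalities above
give $r(A)=r(A\cup x)$, and by symmetry
$r(B)=r(B\cup x)$. So $x\in\mathrm{cl}(A)\cap\mathrm{cl}(B)$ and
$r(A)+r(B)=r(M)+2$. Finally, $M/x$ is simple and $|A|\ge2$, so
$r(A)=r_{M/x}(A)+1\ge3$; likewise $r(B)\ge3$.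
\end{proof}

\subsection*{The minor survives on one side}

Let $(A,x,B)$ be a vertical $3$-separation. Then $(A,B)$ is a $2$-separation of $M/x$,
and a connected matroid with a $2$-separation is a $2$-sum. We recall what this means.

Let $M_1,M_2$ be matroids with $E(M_1)\cap E(M_2)=\{p\}$. If $p$ is neither a loop nor
a coloop of $M_1$ or of $M_2$, the \emph{parallel connection} $P(M_1,M_2)$ is the
matroid on $E(M_1)\cup E(M_2)$ whose circuits are the circuits of $M_1$, those of $M_2$,
and the sets $(C_1-p)\cup(C_2-p)$, where $C_i$ is a circuit of $M_i$ containing $p$. If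
$p$ is a loop of $M_1$, one puts $P(M_1,M_2)=M_1\oplus(M_2/p)$; if $p$ is a coloop of
$M_1$, one puts $P(M_1,M_2)=(M_1\backslash p)\oplus M_2$; and symmetrically. So
\begin{equation}\label{eq:degenerate}
P(M_1,M_2)\backslash p=
\begin{cases}
(M_1\backslash p)\oplus(M_2/p)&\text{if $p$ is a loop of $M_1$,}\\
(M_1\backslash p)\oplus(M_2\backslash p)&\text{if $p$ is a coloop of $M_1$.}
\end{cases}
\end{equation}
If $M_1$ is the circuit $\{e,p\}$ and $p$ is neither a loop nor a coloop of
$M_2$, then $P(M_1,M_2)\backslash p$ is $M_2$ with $p$ relabeled $e$. We use two facts.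
\begin{itemize}
\item If $Q$ is connected, $(A,B)$ is a partition of $E(Q)$ with $|A|,|B|\ge2$, and
$\lambda_Q(A)=1$, then $Q=P(Q_A,Q_B)\backslash p$ for connected matroids $Q_A$ on
$A\cup p$ and $Q_B$ on $B\cup p$ \cite[Sections~7.1 and~8.3]{Oxley}.
\item Deleting or contracting elements of $A$ commutes with parallel connection
\cite[Prop.~7.1.15]{Oxley}. So
$Q/X\backslash Y=P(Q_A/X\backslash Y,\,Q_B)\backslash p$ for disjoint $X,Y\subseteq A$.
\end{itemize}
One should think of $p$ as the point, not itself an element of $Q$, where the spans of
$A$ and $B$ meet; compare Figure~\ref{fig:planes}. The next lemma rests on two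
observations. If $N$ sits on the side of $B$, then $N$ is in fact a minor of $Q_B$. And
after contraction of any $a\in A$ outside $\mathrm{cl}(B)$, some element of $A-a$ can
play the part of $p$. The condition $a\notin\mathrm{cl}(B)$ keeps $a$ from being
parallel to $p$. If $a$ were parallel to $p$, then $p$ would become a loop of $Q_A/a$,
and by \eqref{eq:degenerate} only $Q_B/p$ would be left on the side of $B$.

\begin{lemma}\label{lem:B}
Let $x\in K$ and let $(A,x,B)$ be a vertical $3$-separation such that $M/x$ has an
$N$-minor $N_1$ with $|E(N_1)\cap A|\le1$. Let $a\in A-\mathrm{cl}(B)$. Then $M/a$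
has an $N$-minor $N_2$ with $|E(N_2)\cap A|\le1$. In particular $a\in K$.
\end{lemma}

\begin{proof}
Suppose first that $|E(N)|\le1$. Then the size condition is trivial, and we only need
an $N$-minor of $M/a$. Now $M/a$ has rank at least $2$, because $r(M)\ge r(A)\ge3$, and
it has no coloops. So it has a non-empty basis $D$ and an element $e\notin D$.
Contracting $D$ and deleting everything else except $e$ leaves a loop; contracting all
of $D$ but one element and deleting $E-(D\cup a)$ leaves a coloop. So every matroid with
at most one element is isomorphic to a minor of $M/a$.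

Now let $|E(N)|\ge2$. Since $N$ is connected, it has no loops
and no coloops. Let $Q=M/x$. By Lemma~\ref{lem:A} it is connected, and
$\lambda_Q(A)=1$ by \eqref{eq:vs}; so $Q=P(Q_A,Q_B)\backslash p$ as above. Since
$Q_A$ and $Q_B$ are connected with at least three elements, they have no loops and no
coloops.

\smallskip
\emph{$Q_B$ has an $N$-minor.} Write $N_1=Q/X_1\backslash Y_1$ and put $X=X_1\cap A$,
$Y=Y_1\cap A$. Then $N_1$ is a minor of
$Q/X\backslash Y=P(Q_A/X\backslash Y,Q_B)\backslash p$.
\begin{itemize}
\item If $E(N_1)\cap A=\emptyset$, then $Q_A/X\backslash Y$ has the single element $p$,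
which is a loop or a coloop. By \eqref{eq:degenerate}, $Q/X\backslash Y$ is $Q_B/p$ or
$Q_B\backslash p$.
\item If $E(N_1)\cap A=\{e\}$, then $Q_A/X\backslash Y$ has ground set $\{e,p\}$. If
$\{e,p\}$ is a circuit of it, then $Q/X\backslash Y$ is $Q_B$ with $p$ relabeled $e$.
Otherwise each of $e$ and $p$ is a loop or a coloop of $Q_A/X\backslash Y$. Then by
\eqref{eq:degenerate} $e$ is a loop or a coloop of $Q/X\backslash Y$, hence of its minor
$N_1$, which is impossible.
\end{itemize}
In each possible case $Q_B$ has a minor isomorphic to $N_1\cong N$.

\smallskip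
\emph{$Q/a$ has a minor that is $Q_B$ with $p$ relabeled as some $e'\in A-a$.} Since
$x\in\mathrm{cl}(B)$, we have $a\notin\mathrm{cl}(B)=\mathrm{cl}(B\cup x)$, and so
$a\notin\mathrm{cl}_Q(B)$. Then $a$ is not parallel to $p$ in $Q_A$. Otherwise take a
circuit $D\cup p$ of $Q_B$ with $\emptyset\ne D\subseteq B$; it exists because $p$ is
neither a loop nor a coloop of $Q_B$. By the definition of parallel connection,
$D\cup a$ would be a circuit of $Q$, giving $a\in\mathrm{cl}_Q(B)$. As $Q_A$ has no
loops, $p$ is not a loop of $Q_A/a$. It is
not a coloop either, because it is not a coloop of $Q_A$. Hence $p$ lies in a circuit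
$D'$ of $Q_A/a$ with $|D'|\ge2$. Choose $e'\in D'-p$. Contracting $D'-\{p,e'\}$ and
deleting all elements of $A-a$ outside $D'$ turns $Q_A/a$ into the circuit $\{e',p\}$.
So it turns $Q/a$ into $Q_B$ with $p$ relabeled $e'$.

\smallskip
Together, $Q/a=M/a/x$ has an $N$-minor $N_2$ with $E(N_2)\subseteq B\cup e'$.
It is a minor of $M/a$ as well, and $E(N_2)\cap A\subseteq\{e'\}$.
\end{proof}

\subsection*{The last configuration}

\begin{lemma}\label{lem:C}
Let $T=\{a,b,c\}$ be a triad of $M$, and let $T\cup x$ be a $4$-element circuit. Then
$M$ has no vertical $3$-separation of the form $(A',a,B')$.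
\end{lemma}

\begin{proof}
Suppose there is one. Since $a\in\mathrm{cl}(A')$, there is a circuit $D$ with
$a\in D\subseteq A'\cup a$. By orthogonality $D$ meets $T$ in a second element, so
$A'$ contains $b$ or $c$. In the same way $B'$ contains $b$ or $c$. We may interchange
$A'$ and $B'$, and $b$ and $c$, so assume $x\in A'$, $b\in A'$, $c\in B'$. Because
$T\cup x$ is a circuit,
\[
c\in\mathrm{cl}(\{a,b,x\})\subseteq\mathrm{cl}(A'\cup a)=\mathrm{cl}(A').
\]
We show that $B'-c$ still spans $a$. Since $r(B')\ge3$, we have $|B'-c|\ge2$, and
\eqref{eq:3conn} gives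
\begin{align*}
2\le\lambda(B'-c)&=r(B'-c)+r(A'\cup\{a,c\})-r(M)\\
&=r(B'-c)+r(A')-r(M)\\
&\le r(B')+r(A')-r(M)=2 .
\end{align*}
So $r(B'-c)=r(B')$ and $a\in\mathrm{cl}(B'-c)$. Hence there is a circuit $D$ with
$a\in D\subseteq(B'-c)\cup a$. Now $b\in A'$, so $D\cap T=\{a\}$, contradicting
orthogonality.
\end{proof}

\begin{remark}
In a binary matroid the hypothesis of Lemma~\ref{lem:C} is never satisfied, because
there a circuit and a cocircuit meet in an even number of elements, while $T\cup x$ and
$T$ meet in three. In general it can occur: in the matroid $P$ of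
Example~\ref{ex:two-planes} the set $\{1,2,3\}$ is a triad, being the complement of the
hyperplane $\{x,4,5,6\}$, and $\{x,1,2,3\}$ is a circuit.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Since $C\subseteq K$, we must show that $K\subseteq\mathrm{cl}(C)$. Suppose not. Call a
vertical $3$-separation $(A,x,B)$
\emph{bad} if $x\notin\mathrm{cl}(C)$ and $M/x$ has an $N$-minor $N_1$ with
$|E(N_1)\cap A|\le1$. Note that then $x\in K$. The second condition is included so that
Lemma~\ref{lem:B} applies.

\smallskip
\emph{Bad vertical $3$-separations exist.} Let $x\in K-\mathrm{cl}(C)$. Then $x\notin C$,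
so $M/x$ is not $3$-connected, and Lemma~\ref{lem:A} gives a vertical $3$-separation
$(A,x,B)$. Let $N_1$ be an $N$-minor of $M/x$. Then
$\lambda_{N_1}(E(N_1)\cap A)\le\lambda_{M/x}(A)=1$. Since $N_1$ is $3$-connected,
$|E(N_1)\cap A|\le1$ or $|E(N_1)\cap B|\le1$. After possibly interchanging $A$ and $B$,
the vertical $3$-separation is bad.

\smallskip
Choose a bad vertical $3$-separation $(A,x,B)$ with $|A|$ minimum, and let $N_1$ be as in
the definition.

\subsection*{Step 1: $\mathrm{cl}(B)=B\cup x$}

To apply Lemma~\ref{lem:B} to an arbitrary element of $A$, we need $A$ to be disjoint from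
$\mathrm{cl}(B)$. Minimality gives this. Let $Z=A\cap\mathrm{cl}(B)$ and
$A_0=A-Z$. As $x\in\mathrm{cl}(B)$, we have $A_0=E-\mathrm{cl}(B)$. Since
$r(B)=r(M)+2-r(A)<r(M)$, the set $\mathrm{cl}(B)$ lies in a hyperplane, so $A_0$
contains a cocircuit and $|A_0|\ge3$. By \eqref{eq:3conn},
\[
2\le\lambda(A_0)=r(A_0)+r(B)-r(M),
\]
so $r(A_0)\ge r(M)+2-r(B)=r(A)$. Hence $r(A_0)=r(A)\ge3$ and
$x\in\mathrm{cl}(A)=\mathrm{cl}(A_0)$. Also $r(B\cup Z)=r(B)$. So $(A_0,x,B\cup Z)$ is a
vertical $3$-separation, and it is bad with the same minor $N_1$. By minimality
$Z=\emptyset$.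

\subsection*{Step 2: a second vertical $3$-separation}

Since $x\in\mathrm{cl}(A)$ and $x\notin\mathrm{cl}(C)$, there is an element
$a\in A-\mathrm{cl}(C)$. By Step~1, $a\notin\mathrm{cl}(B)$. By Lemma~\ref{lem:B},
$a\in K$, and $M/a$ has an $N$-minor $N_2$ with $|E(N_2)\cap A|\le1$. As
$a\notin C$, the matroid $M/a$ is not $3$-connected, and Lemma~\ref{lem:A} gives a
vertical $3$-separation $(A',a,B')$. Label it so that $x\in B'$. The two
separations divide $E$ as in Figure~\ref{fig:cross}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (0,0) rectangle (6,4);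
\draw (3,0)--(3,4);
\draw (0,2)--(6,2);
\node at (1.5,3) {$A\cap A'$};
\node at (4.5,3) {$A\cap B'$};
\node at (1.5,1) {$B\cap A'$};
\node at (4.5,1) {$B\cap B'$};
\filldraw[fill=white] (3,3) circle (7pt);
\node at (3,3) {$a$};
\filldraw[fill=white] (4.5,2) circle (7pt);
\node at (4.5,2) {$x$};
\node[left] at (-0.1,3) {$A$};
\node[left] at (-0.1,1) {$B$};
\node[above] at (1.5,4.05) {$A'$};
\node[above] at (4.5,4.05) {$B'$};
\end{tikzpicture}
\caption{Two crossing vertical $3$-separations $(A,x,B)$ (rows) and $(A',a,B')$
(columns). The element $x$ separates the rows and belongs to $B'$; the element $a$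
separates the columns and belongs to $A$.}
\label{fig:cross}
\end{figure}

\subsection*{Step 3: uncrossing}

If one of the upper cells is large, we would like to replace $A$ by it, with $a$ in
the role of $x$. The minor is no obstacle, since $N_2$ has at most one element in
$A$. What must be proved is that the cell spans $a$. This is why submodularity is applied
twice, once with $a$ and once without.

\smallskip
\noindent\textbf{Claim.} \emph{Let $Z\in\{A',B'\}$. If $|E-(A\cup Z)|\ge2$, then
$|A\cap Z|\le1$.}

\begin{proof}
Let $S=A\cap Z$ and suppose $|S|\ge2$. By \eqref{eq:vs},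
$\lambda(A)=\lambda(Z)=\lambda(Z\cup a)=2$, and $\lambda(A\cup Z)\ge2$ by
\eqref{eq:3conn} and the hypothesis. Since $a\in A$, we have $A\cap(Z\cup a)=S\cup a$
and $A\cup(Z\cup a)=A\cup Z$. So submodularity gives
\begin{align*}
\lambda(S)&\le\lambda(A)+\lambda(Z)-\lambda(A\cup Z)\le2,\\
\lambda(S\cup a)&\le\lambda(A)+\lambda(Z\cup a)-\lambda(A\cup Z)\le2 .
\end{align*}
Since $|S|\ge2$ and $E-(S\cup a)\supseteq B$, both are equal to $2$ by
\eqref{eq:3conn}. Let $Z'$ be the other one of $A',B'$. Then
$a\in\mathrm{cl}(Z')\subseteq\mathrm{cl}(E-(S\cup a))$, so
$r(E-S)=r(E-(S\cup a))$. Comparing $\lambda(S)$ with $\lambda(S\cup a)$, we get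
$r(S\cup a)=r(S)$, that is, $a\in\mathrm{cl}(S)$.

If $r(S)\ge3$, then $(S,a,E-(S\cup a))$ is a vertical $3$-separation: the third set
contains $B$ and so has rank at least $3$, both closures contain $a$, and the two ranks
add up to $r(M)+\lambda(S\cup a)=r(M)+2$. It is bad, because $a\notin\mathrm{cl}(C)$ and
$|E(N_2)\cap S|\le|E(N_2)\cap A|\le1$. But $S\subseteq A-a$, contradicting the choice of
$A$.

If $r(S)\le2$, then $a$ and two elements of $S$ form a $3$-element set of rank at most
$2$ in a simple matroid, which is a triangle. It contains $a\in K$, a contradiction.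
\end{proof}

\subsection*{Step 4: the small case}

By Figure~\ref{fig:cross}, since $x\in B'$ and $a\in A$,
\[
E-(A\cup A')=(B\cap B')\cup x,\qquad E-(A\cup B')=B\cap A'.
\]

Suppose $B\cap B'=\emptyset$. Then $B\cap A'=B$ has at least three elements, and
the claim with $Z=B'$ gives $|A\cap B'|\le1$. So $B'=(A\cap B')\cup x$ has at most two
elements, contradicting $r(B')\ge3$.

Hence $B\cap B'\ne\emptyset$. Then $E-(A\cup A')$ has at least two elements, and the claim
with $Z=A'$ gives $|A\cap A'|\le1$. Since $A'=(A\cap A')\cup(B\cap A')$ and $|A'|\ge3$, we
get $|B\cap A'|\ge2$. Now the claim with $Z=B'$ gives $|A\cap B'|\le1$. So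
\[
|A|=1+|A\cap A'|+|A\cap B'|\le3 .
\]

As $r(A)\ge3$, the set $A$ is an independent set of three elements. From $\lambda(A)=2$
we get $r(B\cup x)=r(M)-1$, and $B\cup x$ is a flat by Step~1. So $B\cup x$ is a
hyperplane and $A$ is a triad. Since $x\in\mathrm{cl}(A)$, there is a circuit $D$ with
$x\in D\subseteq A\cup x$. It has at least three elements because $M$ is simple. It does
not have exactly three, because $x\in K$ is in no triangle. So $D=A\cup x$ is a
$4$-element circuit. Lemma~\ref{lem:C}, applied with $T=A$, says that there is no
vertical $3$-separation $(A',a,B')$, contradicting Step~2.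

\smallskip
Therefore $K\subseteq\mathrm{cl}(C)$, and $\mathrm{cl}(C)=\mathrm{cl}(K)$. In particular
$r(C)=r(K)$ is the maximum size of an independent subset of $C$. The last statement of
the theorem is \eqref{eq:rank}. This completes the proof of Theorem~\ref{thm:main}, and
with it that of Theorem~\ref{thm:conjecture}.\qed

\begin{remark}
The assumption that no triangle meets $K$ was used directly in three places, each time
for an element of $K$: in Lemma~\ref{lem:A} to make $M/x$ simple, at the end of Step~3 to
exclude a triangle through $a$, and in Step~4 to exclude a triangle through $x$.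
\end{remark}

\section{Sharpness}\label{sec:sharp}

We want matroids in which $K$ itself has only $r(M)-r(N)$ elements.
Example~\ref{ex:two-planes} suggests the construction: a triangle-free matroid with two
special circuits whose intersection $X$ must be contracted to obtain $N$. For $N$ itself
two disjoint three-point lines in a plane would not do, since that matroid is not
$3$-connected; one further point repairs this.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
For $k\ge0$ let $X$ be a $k$-set disjoint from $\{1,\dots,7\}$, let
$E=X\cup\{1,\dots,7\}$ and $r=k+3$, and put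
\[
H_1=X\cup\{1,2,3\},\qquad H_2=X\cup\{4,5,6\}.
\]
Then $|E|=r+4$ and $|H_1\cap H_2|=k=r-3$, and $H_1\cup H_2$ does not contain $7$. By
Lemma~\ref{lem:paving} with $\mathcal H=\{H_1,H_2\}$, the $r$-subsets of $E$ other than
$H_1,H_2$ are the bases of a $3$-connected matroid $M_k$, and every circuit of $M_k$ has
at least $k+3$ elements. So $M_0$ is simple, and $M_k$ is triangle-free for $k\ge1$.

Let $k\ge1$, $M=M_k$ and $N=M_0$. By Lemma~\ref{lem:paving}(ii), $M/X=N$, and
$r(M)-r(N)=k$. We show that $C=K=X$.

\smallskip
\emph{$X\subseteq C$.} Let $x\in X$. By Lemma~\ref{lem:paving}(ii), the nonbases of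
size $r-1$ of $M/x$ are $H_1-x$ and $H_2-x$. So $M/x$ is $M_{k-1}$, constructed from the
set $X-x$. It is $3$-connected, and it has the minor $M/X=N$.

\smallskip
\emph{$K\subseteq X$.} Let $x\in K$. By \cite[Lemma~3.3.2]{Oxley} we can write
$N\cong(M/x)/X''\backslash Y''$ with $X''$ independent and $Y''$ coindependent in $M/x$.
The ranks of $M/x$ and $N$ are $k+2$ and $3$, so $|X''|=k-1$. The numbers of elements
are $k+6$ and $7$, so $Y''=\emptyset$. Put $X'=X''\cup x$. This is an independent
set of $k$ elements of $M$, and $M/X'\cong N$. By Lemma~\ref{lem:paving}(i), $N=M_0$ has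
exactly two triangles. Let $T_1,T_2$ be the two triangles of $M/X'$. The sets
$X'\cup T_1$ and $X'\cup T_2$ are distinct dependent sets of $r$ elements in $M$, so they
are $H_1$ and $H_2$ in some order. Hence $X'\subseteq H_1\cap H_2=X$. Since
$|X'|=k=|X|$, we have $X'=X$ and $x\in X$.

\smallskip
So $X\subseteq C\subseteq K\subseteq X$, and exactly $k$ elements of $M$ are
$N$-contractible.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Costalonga}
Jo\~ao Paulo Costalonga, \emph{A splitter theorem on 3-connected matroids and graphs},
arXiv:1405.6454 (2014).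

\bibitem{Oxley}
Oxley, \emph{Matroid Theory}.
\end{thebibliography}

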